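\title{Effective topological complexity of free actions on surfaces and on aspherical manifolds}

\begin{abstract}
We show that the effective topological complexity of the antipodal involution on a closed orientable surface of genus $g\ge 2$ equals $4$. More generally, if a finite group $G$ acts freely on a closed connected aspherical $n$-manifold $X$ with $n\ge2$ and hyperbolic fundamental group, then $\mathsf{TC}^{G,k}(X)=2n$ for all $1\le k\le\infty$. A motion planner with $m+1$ domains yields a $\pi_1(X)\times\pi_1(X)$-equivariant map from the universal cover of $X\times X$ to an $m$-dimensional complex, and equivariant homology forces $m\ge 2n$. The only property of $\pi_1(X/G)$ that enters is that centralizers of nontrivial elements are infinite cyclic.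
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Motion planning with jumps}
For a map $p\colon E\to B$, the (reduced) \emph{sectional category} $\mathsf{secat}(p)$ is the least $m$ such that $B$ is covered by $m+1$ open sets, each of which admits a continuous local section of $p$. Let $Y^I$ be the space of paths $[0,1]\to Y$ with the compact-open topology. The (reduced) \emph{topological complexity} of $Y$ is
\[
\mathsf{TC}(Y)=\mathsf{secat}\bigl(Y^I\to Y\times Y,\ \gamma\mapsto(\gamma(0),\gamma(1))\bigr).
\]
A local section over $U\subseteq Y\times Y$ is a rule that assigns to each pair in $U$, continuously, a path from the first point to the second, so $\mathsf{TC}(Y)+1$ is the least number of rules that serve all pairs. We use Farber's bound $\mathsf{TC}(Y)\le 2\dim Y$ for connected manifolds and connected finite complexes.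

Now let a topological group $G$ act on $X$, and regard points of one orbit as interchangeable: a traveler may jump within an orbit at no cost. Itineraries with at most $k-1$ jumps form the space
\[
\mathcal P_k(X)=\{(\gamma_1,\dots,\gamma_k)\in (X^I)^k : G\gamma_i(1)=G\gamma_{i+1}(0)\ \text{for } 1\le i\le k-1\},
\]
with endpoint map $p_k\colon\mathcal P_k(X)\to X\times X$, $(\gamma_1,\dots,\gamma_k)\mapsto(\gamma_1(0),\gamma_k(1))$. The \emph{$k$-th effective topological complexity} in the sense of B\l{}aszczyk and Kaluba is $\mathsf{TC}^{G,k}(X)=\mathsf{secat}(p_k)$; the local sections are not required to be equivariant. We have $\mathsf{TC}^{G,1}(X)=\mathsf{TC}(X)$. Appending a constant path turns a local section of $p_k$ into one of $p_{k+1}$, so the sequence is non-increasing, and the \emph{effective topological complexity} is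
\[
\mathsf{TC}^{G,\infty}(X)=\lim_{k\to\infty}\mathsf{TC}^{G,k}(X).
\]

For example, let $C_2$ act on $S^2$ by $x\mapsto-x$. On $\{x\ne -y\}$ follow the shortest arc from $x$ to $y$. On $\{x\neq y\}$ jump from $x$ to $-x$ and follow the shortest arc from $-x$ to $y$. These two open sets cover $S^2\times S^2$, so $\mathsf{TC}^{C_2,2}(S^2)\le1$: the jump disposes of exactly those pairs for which the shortest arc is not unique.

\subsection{The antipodal involution}
Embed the closed orientable surface $\Sigma_g$ of genus $g$ in $\mathbb R^3\setminus\{0\}$ so that it is invariant under $x\mapsto-x$. The restriction $\tau$ of this map, the \emph{antipodal involution}, is free and reverses orientation, and $\Sigma_g/C_2=N_{g+1}$ is the non-orientable surface of genus $g+1$. The following is known. Always $\mathsf{TC}^{C_2,\infty}(\Sigma_g)\le\mathsf{TC}(N_{g+1})$. For $g=0,1$ one has $\mathsf{TC}^{C_2,\infty}(\Sigma_g)=g+1$, while $\mathsf{TC}(N_{g+1})=g+3$. For $g\ge2$ one has $\mathsf{TC}(N_{g+1})=4$ and $\mathsf{TC}^{C_2,\infty}(\Sigma_g)\ge3$. The problem, posed in \cite{Grant}, is to determine $\mathsf{TC}^{C_2,\infty}(\Sigma_g)$ for $g\ge2$,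 that is, to decide between $3$ and $4$.

In genus $0$ and $1$ the inequality with $\mathsf{TC}(N_{g+1})$ is strict, which suggests the value $3$. Rational cup products point the same way. If $\mathsf{secat}(p\colon E\to B)\le m$, then every product of $m+1$ classes in $\ker p^*$ vanishes: such a class restricts to zero on an open set $U_i$ with a section, so it comes from $H^*(B,U_i)$, and the product comes from $H^*(B,B)=0$. Let $k\ge2$. The maps $x\mapsto(x,x)$ and $x\mapsto(x,\tau x)$ factor through $p_k$ by means of constant paths, so a class $a\times1+1\times b$ of degree one in $\ker p_k^*$ satisfies $a+b=0$ and $a+\tau^*b=0$. It has the form $a\times 1-1\times a$ with $\tau^*a=a$. As $\tau^*=-1$ on $H^2(\Sigma_g;\mathbb Q)$, two invariant classes satisfy $aa'=\tau^*(aa')=-aa'$, so $aa'=0$. A product of four classes in $\ker p_k^*$ can be nonzero only if all four have degree one, and then it is a sum of terms $\pm a_ia_j\times a_{i'}a_{j'}=0$. So this method cannot give more than $3$. Nevertheless the answer is $4$.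

\begin{theorem}\label{thm:surface}
For $g\ge2$ and the antipodal involution, $\mathsf{TC}^{C_2,\infty}(\Sigma_g)=4$. More generally, $\mathsf{TC}^{G,k}(X)=4$ for $1\le k\le\infty$, for every closed connected surface $X$ with $\chi(X)<0$ and every free action of a finite group $G$ on $X$.
\end{theorem}

The argument is not special to dimension two. A connected manifold is \emph{aspherical} if its universal cover is contractible.

\begin{theorem}\label{thm:hyperbolic}
Let $X$ be a closed connected aspherical $n$-manifold, $n\ge2$, with hyperbolic fundamental group, and let $G$ be a finite group acting freely on $X$. Then $\mathsf{TC}^{G,k}(X)=2n$ for all $1\le k\le\infty$.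
\end{theorem}

Both theorems follow from a statement about coverings in which no group acts. For a covering map $q\colon X\to Y$ let $E_q\to X\times X$ be the pullback of $Y^I\to Y\times Y$ along $q\times q$:
\[
E_q=\{(x,x',\delta)\in X\times X\times Y^I:\ \delta(0)=q(x),\ \delta(1)=q(x')\}.
\]
We write $\mathsf{secat}(E_q)$ for its sectional category. We say that a group $\pi$ \emph{has cyclic centralizers} if the centralizer $C_\pi(c)$ of every $c\ne1$ is infinite cyclic. Such a group is torsion-free, since $c\in C_\pi(c)$.

\begin{theorem}\label{thm:core}
Let $X$ be a closed connected aspherical $n$-manifold, $n\ge2$, and let $q\colon X\to Y$ be a covering map onto a connected manifold such that $\pi_1(Y)$ has cyclic centralizers. Then $\mathsf{secat}(E_q)\ge 2n$.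
\end{theorem}

The covering $q$ need not be regular.

\subsection{The method}
Let $\pi=\pi_1(Y)$ and $\Gamma=\pi_1(X)\times\pi_1(X)$. A local section of $E_q$ chooses a homotopy class of paths in $Y$, which on the universal cover of $X\times X$ is recorded by an element of $\pi$. A cover by $m+1$ sets thus gives a $\Gamma$-map from this contractible space to the join of $m+1$ copies of the set $\pi$ (Section~\ref{sec:labels}). The join has dimension $m$ and lies in the infinite join $K$, which is acyclic. Hence the canonical map from $H_*(\Gamma)$ to the homology of the $\Gamma$-coinvariant chains of $K$ vanishes above degree $m$ (Section~\ref{sec:obstruction}). If $\Gamma$ acted freely on $K$, this map would be an isomorphism, and $H_{2n}(\Gamma;\mathbb F_2)\neq0$ would finish the proof. The action is not free, and the main step is to show that the simplices with nontrivial stabilizer carry no equivariant homology in degree $2n$ (Section~\ref{sec:singular}). Section~\ref{sec:reduction} deduces Theorems~\ref{thm:surface} and~\ref{thm:hyperbolic} from Theorem~\ref{thm:core}, and Section~\ref{sec:hypotheses} tests the hypotheses.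

\section{From free actions to coverings}\label{sec:reduction}

If a finite group $G$ acts freely on a manifold $X$, then $Y=X/G$ is a manifold and the orbit map $q\colon X\to Y$ is a covering. Jumps are invisible in $Y$, so an itinerary in $X$ becomes an ordinary path in $Y$. This is why $E_q$ is the right object.

\begin{lemma}\label{lem:comparison}
Let $q\colon X\to Y$ be a covering map of connected manifolds. Then $\mathsf{secat}(E_q)\le\mathsf{TC}(Y)$. If $q$ is the orbit map of a free action of a finite group $G$, then $\mathsf{TC}^{G,k}(X)\ge\mathsf{secat}(E_q)$ for $1\le k\le\infty$, with equality for $k\ge2$.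
\end{lemma}

\begin{proof}
A local section of $Y^I\to Y\times Y$ over $U$ pulls back to a local section of $E_q$ over $(q\times q)^{-1}(U)$; this gives the first inequality.

Let $(\gamma_1,\dots,\gamma_k)\colon U\to\mathcal P_k(X)$ be a local section of $p_k$, $k<\infty$. Since $G\gamma_i(1)=G\gamma_{i+1}(0)$, the path $q\gamma_i$ ends where $q\gamma_{i+1}$ begins. The concatenation of $q\gamma_1,\dots,q\gamma_k$, each run through in time $1/k$, depends continuously on the point of $U$ and is a local section of $E_q$ over $U$. So $\mathsf{TC}^{G,k}(X)\ge\mathsf{secat}(E_q)$ for finite $k$, and therefore in the limit.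

Conversely, let $(x,x')\mapsto\delta$ be a local section of $E_q$ over $U$. The lift $\tilde\delta$ of $\delta$ that starts at $x$ ends in $Gx'$, and it depends continuously on $(x,x')$ by the homotopy lifting property. Then $(\tilde\delta,\mathrm{const}_{x'})$ is a local section of $p_2$ over $U$. Hence $\mathsf{TC}^{G,k}(X)\le\mathsf{TC}^{G,2}(X)\le\mathsf{secat}(E_q)$ for $k\geq2$.
\end{proof}

Next we verify the hypothesis on centralizers, for surfaces by plane hyperbolic geometry and in general by a theorem on hyperbolic groups.

\begin{lemma}\label{lem:surfacegroup}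
If $Y$ is a closed connected surface with $\chi(Y)<0$, then $Y$ is aspherical and $\pi=\pi_1(Y)$ has cyclic centralizers.
\end{lemma}

\begin{proof}
The surface $Y$ carries a hyperbolic metric, so its universal cover is $\mathbb H^2$, on which $\pi$ acts freely, properly discontinuously and cocompactly by isometries. Let $1\ne c\in\pi$. An isometry of $\mathbb H^2$ without fixed points is parabolic, a hyperbolic translation or a glide reflection. A parabolic isometry moves suitable points by arbitrarily small distances, whereas by compactness of $Y$ there is $\epsilon>0$ with $d(x,wx)\geq\epsilon$ for all $x$ and all $w\neq1$ in $\pi$. So $c$ is a translation or a glide reflection, and the set where $x\mapsto d(x,cx)$ is minimal is a geodesic line $\ell$, the axis of $c$. Elements of $C_\pi(c)$ preserve this function, hence $\ell$. Thus $C_\pi(c)$ acts on $\ell\cong\mathbb R$ freely, properly discontinuously and isometrically. An isometry of $\mathbb R$ that is not a translation has a fixed point, so $C_\pi(c)$ is isomorphic to a discrete group of translations of $\mathbb R$. It contains $c\neq1$, so it is infinite cyclic.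
\end{proof}

A finitely generated group is \emph{hyperbolic} if for some $\delta\ge0$ each side of each geodesic triangle in its Cayley graph lies in the $\delta$-neighborhood of the other two sides. The property is invariant under quasi-isometry, so a group with a hyperbolic subgroup of finite index is hyperbolic.

\begin{lemma}\label{lem:hypgroup}
A torsion-free hyperbolic group $\pi$ has cyclic centralizers.
\end{lemma}

\begin{proof}
Let $c\ne1$, $A=\langle c\rangle\cong\mathbb Z$ and $C=C_\pi(c)$. By \cite[Cor.~III.$\Gamma$.3.10]{BH}, an element of infinite order in a hyperbolic group generates a subgroup of finite index in its centralizer. Let $t_1,\dots,t_j$ represent the cosets $tA$ in $C$. For $w\in C$ write $wt_i=t_{\sigma_w(i)}a_i(w)$ with a permutation $\sigma_w$ and $a_i(w)\in A$, and put $V(w)=\prod_i a_i(w)$. From $a_i(ww')=a_{\sigma_{w'}(i)}(w)\,a_i(w')$ and the commutativity of $A$ it follows that $V\colon C\to A$ is a homomorphism. For $w\in A$ we have $wt_i=t_iw$, so $V(w)=w^j$. Hence $\ker V$ meets $A$ trivially, so it has at most $j$ elements, and it is trivial because $\pi$ is torsion-free. Thus $C$ is a nontrivial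 group that embeds in $\mathbb Z$.
\end{proof}

\begin{proof}[Proof of Theorems~\ref{thm:surface} and~\ref{thm:hyperbolic} from Theorem~\ref{thm:core}]
Let $q\colon X\to Y=X/G$ be the orbit covering, $\pi=\pi_1(Y)$ and $n=\dim X$. By monotonicity, Farber's bound and Lemma~\ref{lem:comparison},
\[
\mathsf{secat}(E_q)\le\mathsf{TC}^{G,k}(X)\le\mathsf{TC}(X)\le2n\qquad(1\le k\le\infty),
\]
so it suffices to check the hypotheses of Theorem~\ref{thm:core}.

In Theorem~\ref{thm:surface}, $Y$ is a closed surface with $\chi(Y)=\chi(X)/|G|<0$; for the antipodal involution, $\chi(N_{g+1})=1-g$. Lemma~\ref{lem:surfacegroup}, applied to $X$ and to $Y$, gives what is needed.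

In Theorem~\ref{thm:hyperbolic}, $\pi$ contains $\pi_1(X)$ with index $|G|$, so it is hyperbolic. It is torsion-free: a subgroup $A$ of prime order $\ell$ would act freely on the contractible $n$-manifold $\tilde X$, so $H_d(A;\mathbb F_\ell)=H_d(\tilde X/A;\mathbb F_\ell)$ would vanish for $d>n$, whereas it is $\mathbb F_\ell$ for all $d\ge0$. Lemma~\ref{lem:hypgroup} applies.
\end{proof}

\section{From local sections to an equivariant map}\label{sec:labels}

For the rest of the proof $X$ is a closed connected aspherical $n$-manifold and $q\colon X\to Y$ is a covering of a connected manifold. The conditions on $n$ and on centralizers are not used before Section~\ref{sec:singular}. The universal cover $\tilde X$ of $X$ is also the universal cover of $Y$. The deck group $\pi\cong\pi_1(Y)$ of $\tilde X\to Y$ acts on the left and contains the deck group $H\cong\pi_1(X)$ of $\tilde X\to X$. Put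
\[
\Gamma=H\times H,\qquad Z=\tilde X\times\tilde X .
\]
Then $Z$ is contractible and $Z\to X\times X$ is a covering with deck group $\Gamma$. Let $\Gamma$ act on the discrete set $\pi$ by
\[
(u,v)\cdot s=usv^{-1}.
\]
Elements of this $\Gamma$-set are called \emph{labels}.

Let $U\subseteq X\times X$ be open with a section of $E_q$, and let $\tilde U\subseteq Z$ be its preimage. For $z=(a,b)\in\tilde U$ the section gives a path $\delta_z$ in $Y$ from the image of $a$ to the image of $b$, which depends only on the image of $z$ in $U$. The lift of $\delta_z$ to $\tilde X$ that starts at $a$ ends at a point $\eta(z)\in\pi b$. Let $\varphi(z)\in\pi$ be the unique element with $\eta(z)=\varphi(z)b$. The label $\varphi(z)$ retains of $\delta_z$ only its homotopy class relative to the endpoints.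

\begin{lemma}\label{lem:label}
The map $\varphi\colon\tilde U\to\pi$ is locally constant and $\Gamma$-equivariant.
\end{lemma}

\begin{proof}
The homotopy $\tilde U\times I\to Y$, $(z,t)\mapsto\delta_z(t)$, lifts to a homotopy in $\tilde X$ that starts with $(a,b)\mapsto a$, so $\eta$ is continuous. Let $z_0=(a_0,b_0)\in\tilde U$ and choose an open $V\ni b_0$ whose translates $wV$, $w\in\pi$, are pairwise disjoint. For $z=(a,b)$ near $z_0$ we have $b\in V$ and $\eta(z)\in\varphi(z_0)V$. Also $\eta(z)=\varphi(z)b\in\varphi(z)V$, so $\varphi(z)=\varphi(z_0)$.

For $(u,v)\in\Gamma$ we have $\delta_{(ua,vb)}=\delta_{(a,b)}$. The lift that starts at $ua$ is the $u$-translate of the lift that starts at $a$, so it ends at $u\varphi(a,b)b=u\varphi(a,b)v^{-1}\cdot vb$. Hence $\varphi(ua,vb)=u\varphi(a,b)v^{-1}$.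
\end{proof}

This already excludes a global section when $n\ge1$. If $\tilde U=Z$, then $\varphi$ is a constant $s$, because $Z$ is connected, and equivariance under $H\times1$ gives $us=s$ for all $u\in H$. So $H=1$ and $X=\tilde X$ is contractible, contradicting $H_n(X;\mathbb F_2)\ne0$.

With several open sets $U_0,\dots,U_m$, a point of $Z$ receives several labels $\varphi_i(z)$, and nothing relates them. We therefore interpolate between them in a complex in which any labels coming from different sets span a simplex. For a nonempty subset $C\subseteq\pi$ let $K(C)$ be the simplicial complex with vertex set $C\times\mathbb N$ whose simplices are the finite nonempty subsets with pairwise distinct second coordinates. The second coordinate of a vertex is its \emph{color}, the first its label. Put $K=K(\pi)$, and let $K_m\subset K$ be the full subcomplex on the vertices of color at most $m$. It is the join of $m+1$ copies of the set $\pi$, and $\dim K_m\le m$. The group $\Gamma$ acts on $K$ through the labels and preserves colors, so an element that stabilizes a simplex fixes each of its vertices.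

\begin{proposition}\label{prop:Phi}
If $\mathsf{secat}(E_q)\le m$, there is a continuous $\Gamma$-map $\Phi\colon Z\to|K_m|$.
\end{proposition}

\begin{proof}
Let $U_0,\dots,U_m$ be an open cover of $X\times X$ with sections of $E_q$ and label maps $\varphi_i\colon\tilde U_i\to\pi$. Take a partition of unity on the compact space $X\times X$ whose $i$-th function has support in $U_i$, and pull it back to $\Gamma$-invariant functions $\rho_i$ on $Z$. Define
\[
\Phi(z)=\sum_{\rho_i(z)>0}\rho_i(z)\,(\varphi_i(z),i).
\]
Fix $z_0\in Z$. If $z_0$ lies in the support of $\rho_i$, then $z_0\in\tilde U_i$ and $\varphi_i$ is defined and constant near $z_0$; otherwise $\rho_i=0$ near $z_0$. So near $z_0$ the map $\Phi$ takes values in one closed simplex, with continuous barycentric coordinates. Equivariance follows from Lemma~\ref{lem:label} and the invariance of the $\rho_i$.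
\end{proof}

\begin{example}\label{ex:circle}
Let $X=Y=\mathbb R/\mathbb Z$, so $Z=\mathbb R^2$, $\pi=\mathbb Z$, and $\Gamma=\mathbb Z^2$ acts by $(u,v)\cdot s=s+u-v$. On the set $U_0$ of non-antipodal pairs take the shortest arc, and on the set $U_1$ of pairs of distinct points take the arc in the positive direction. This shows $\mathsf{TC}(S^1)\le1$. With $t=a-b$, the lifted path from $a$ ends at the point of $b+\mathbb Z$ nearest to $a$ in the first case and at the first point of $b+\mathbb Z$ beyond $a$ in the second. So $\varphi_0(a,b)$ is the integer nearest to $t$, for $t\notin\frac12+\mathbb Z$, and $\varphi_1(a,b)=\lceil t\rceil$, for $t\notin\mathbb Z$. As $t$ increases through $0,\frac12,1,\frac32,2,\dots$, the point $\Phi(a,b)$ passes through the vertices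
\[
(0,0),\ (1,1),\ (1,0),\ (2,1),\ (2,0),\ \dots
\]
and the image of $\Phi$ is a line in the graph $K_1$. The plane can be compressed equivariantly to a line because the diagonal subgroup $\{(u,u)\}$ acts trivially on all labels.
\end{example}

\section{The homological obstruction}\label{sec:obstruction}

All chains and homology groups have coefficients in $\mathbb F_2$. This makes the top homology of a closed connected manifold nonzero without an orientability assumption, and it removes signs.

\subsection{Conventions}
For a group $N$, an $N$-module is a left $\mathbb F_2N$-module, $M_N$ is the quotient of $M$ by the elements $wy-y$ ($w\in N$, $y\in M$), and $\otimes$ is the tensor product over $\mathbb F_2$ with the diagonal action. Complexes are nonnegatively graded, and a complex is \emph{free} if it consists of free modules. An augmentation is a chain map $\varepsilon\colon C\to\mathbb F_2$ to the trivial module in degree $0$, and $C$ is \emph{acyclic} if $\varepsilon$ is a quasi-isomorphism. We use the following textbook facts.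
\begin{itemize}
\item[(H1)] If $F$ is a free complex and $\iota\colon C\to D$ is an $N$-equivariant quasi-isomorphism, then composition with $\iota$ is a bijection from $N$-homotopy classes of $N$-chain maps $F\to C$ to those of $N$-chain maps $F\to D$.
\item[(H2)] In particular, if $F$ is free and augmented and $C$ is acyclic, there is an augmentation-preserving $N$-chain map $F\to C$, unique up to $N$-homotopy. Also, a quasi-isomorphism $F\to F'$ of free complexes is an $N$-homotopy equivalence, so $H_*(F_N)\cong H_*(F'_N)$.
\item[(H3)] If $F$ is a free module and $M$ any module, then $F\otimes M$ is free: $w\otimes y\mapsto w\otimes w^{-1}y$ carries the diagonal action on $\mathbb F_2N\otimes M$ to the action on the first factor alone.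
\item[(H4)] $H_*(N)=H_*(F_N)$ for any free acyclic complex $F$. If $N$ is the deck group of a regular covering $W\to W/N$ with $W$ contractible, the singular complex $S_*(W)$ is free and acyclic and $S_*(W)_N=S_*(W/N)$, so $H_*(N)=H_*(W/N)$.
\item[(H5)] The homology of a $d_0$-manifold vanishes in degrees $d>d_0$, and $H_{d_0}=\mathbb F_2$ if the manifold is closed and connected.
\end{itemize}
By (H4) and (H5), $H_d(\mathbb Z^r)=0$ for $d>r$, $H_d(H')=H_d(\tilde X/H')=0$ for $H'\le H$ and $d>n$, and $H_{2n}(\Gamma)=H_{2n}(X\times X)=\mathbb F_2$.

Let $P=S_*(Z)$. It is a free acyclic complex of $N$-modules for every $N\le\Gamma$. For a subcomplex $A$ of $K$, $C_*(A)$ is the simplicial chain complex, with the simplices as basis.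

\subsection{The map $\alpha$}
The reason for allowing infinitely many colors is the following.

\begin{lemma}\label{lem:acyclic}
For every nonempty $C\subseteq\pi$ the complex $C_*(K(C))$ is acyclic.
\end{lemma}

\begin{proof}
Let $y$ be a cycle of the augmented complex. It involves finitely many simplices, so all its colors are less than some $j$. Fix $s\in C$ and let $w=(s,j)$. For each simplex $\sigma$ with colors less than $j$, the set $\sigma\cup\{w\}$ is a simplex, and the resulting cone operator satisfies $\partial(w*y)=y+w*\partial y=y$.
\end{proof}

By (H2) there is an augmentation-preserving $\Gamma$-chain map $f\colon P\to C_*(K)$. For each $N\le\Gamma$ it is unique up to $N$-homotopy among augmentation-preserving $N$-chain maps, so it induces a canonical map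
\[
\alpha_N\colon H_*(N)=H_*(P_N)\longrightarrow H_*(C_*(K)_N).
\]
It depends on $q$ only, not on a choice of local sections.

\begin{proposition}\label{prop:vanish}
If $\mathsf{secat}(E_q)\le m$, there is an augmentation-preserving $\Gamma$-chain map $f'\colon P\to C_*(K_m)$, and $\alpha_N=0$ in degrees $d>m$ for every $N\le\Gamma$.
\end{proposition}

\begin{proof}
The map $\Phi$ of Proposition~\ref{prop:Phi} induces a $\Gamma$-chain map $\Phi_*\colon P\to S_*(|K_m|)$. Order the vertices of each simplex by color and let $\iota\colon C_*(K_m)\to S_*(|K_m|)$ send a simplex to its order-preserving affine parametrization. This is the usual quasi-isomorphism from simplicial to singular chains, and it is $\Gamma$-equivariant since $\Gamma$ preserves colors. By (H1) there is a $\Gamma$-chain map $f'$ with $\iota f'\simeq\Phi_*$. In degree $0$ homotopic chain maps differ by boundaries, which $\varepsilon$ kills, so $\varepsilon f'=\varepsilon\iota f'=\varepsilon\Phi_*=\varepsilon$. The composite of $f'$ with the inclusion $C_*(K_m)\to C_*(K)$ may serve as $f$. Hence $\alpha_N$ factors through $H_*(C_*(K_m)_N)$, and $C_d(K_m)=0$ for $d>m$.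
\end{proof}

The simplest application shows the mechanism in full. The subgroup $N=H\times1$ acts on labels by left multiplication, hence freely on vertices and on simplices. So $C_*(K)$ is a free acyclic complex of $N$-modules, $\alpha_N$ is an isomorphism by (H2), and $H_n(N)=H_n(X)=\mathbb F_2$. Proposition~\ref{prop:vanish} gives $\mathsf{secat}(E_q)\ge n$. To reach $2n$ we must use $\Gamma$ itself, which has fixed points, and then $\alpha_\Gamma$ can kill the top class: in Example~\ref{ex:circle} it vanishes on $H_2(\mathbb Z^2)=\mathbb F_2$. Theorem~\ref{thm:core} follows from Proposition~\ref{prop:vanish}, $H_{2n}(\Gamma)\ne0$ and the next statement.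

\begin{proposition}\label{prop:injective}
If $n\ge2$ and $\pi$ has cyclic centralizers, then $\alpha_\Gamma$ is injective in degree $2n$.
\end{proposition}

\section{The simplices with nontrivial stabilizer}\label{sec:singular}

\subsection{Equivariant homology}
The source and the target of $\alpha_\Gamma$ differ only because of stabilizers. To localize the difference we need a theory with exact sequences of pairs that equals $H_*(\Gamma)$ on $K$ and agrees with the homology of coinvariants where the action is free. For $N\le\Gamma$ and a complex $C$ of $N$-modules put $H^N_*(C)=H_*((P\otimes C)_N)$. For $N$-invariant subcomplexes $B\subseteq A$ of $K$ put $H^N_*(A,B)=H^N_*(C_*(A,B))$ and $H^N_*(A)=H^N_*(A,\emptyset)$.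

\begin{lemma}\label{lem:facts}
Let $N\le\Gamma$ and let $B\subseteq A$ be $N$-invariant subcomplexes of $K$.
\begin{itemize}
\item[(i)] There is a long exact sequence $\cdots\to H^N_d(B)\to H^N_d(A)\to H^N_d(A,B)\to H^N_{d-1}(B)\to\cdots$.
\item[(ii)] If $C_*(A)$ is acyclic, then $1\otimes\varepsilon$ induces an isomorphism $H^N_*(A)\cong H_*(N)$.
\item[(iii)] If $C=\bigoplus_{\lambda\in\Lambda}C_\lambda$ is a direct sum of subcomplexes that $N$ permutes through an action on $\Lambda$, then $H^N_*(C)=\bigoplus_{\lambda\in\Lambda/N}H^{N_\lambda}_*(C_\lambda)$, where $\lambda$ runs through orbit representatives and $N_\lambda$ is the stabilizer.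
\item[(iv)] If $N$ acts freely on the simplices of $A$ not in $B$, then $\varepsilon\otimes1$ induces an isomorphism $H^N_*(A,B)\cong H_*(C_*(A,B)_N)$.
\end{itemize}
\end{lemma}

\begin{proof}
By (H3), $P\otimes C$ is free for every $C$. (i) The sequence $0\to C_*(B)\to C_*(A)\to C_*(A,B)\to0$ stays exact after tensoring with $P$; it then splits in each degree, so it stays exact after taking coinvariants. (ii), (iv) By the K\"unneth theorem, $1\otimes\varepsilon\colon P\otimes C_*(A)\to P$ and $\varepsilon\otimes 1\colon P\otimes C_*(A,B)\to C_*(A,B)$ are quasi-isomorphisms, and the targets are free, in (iv) by hypothesis. Apply (H2). (iii) We may assume that $\Lambda=N\lambda$ is one orbit. The inclusion induces a map $(P\otimes C_\lambda)_{N_\lambda}\to(P\otimes C)_N$. Its inverse sends $y\in P\otimes C_{w\lambda}$ to the class of $w^{-1}y$, which is well defined because $w\lambda$ determines the coset $wN_\lambda$.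
\end{proof}

\begin{lemma}\label{lem:criterion}
Let $T\subseteq K$ be a $\Gamma$-invariant subcomplex such that $\Gamma$ acts freely on the simplices of $K$ not in $T$. If $H^\Gamma_d(T)=0$, then $\alpha_\Gamma$ is injective in degree $d$.
\end{lemma}

\begin{proof}
Consider the commutative diagram with vertical maps induced by $\varepsilon\otimes1$:
\[
\begin{array}{ccc}
H^\Gamma_{d}(K)&\longrightarrow& H^\Gamma_{d}(K,T)\\[2pt]
\downarrow{\scriptstyle\beta}&&\downarrow{\scriptstyle\cong}\\[2pt]
H_{d}(C_*(K)_\Gamma)&\longrightarrow&H_{d}(C_*(K,T)_\Gamma).
\end{array}
\]
The top map is injective by Lemma~\ref{lem:facts}(i) and the right map is an isomorphism by (iv), so $\beta$ is injective. The maps $\varepsilon\otimes1$ and $f\circ(1\otimes\varepsilon)$ from the free complex $P\otimes C_*(K)$, augmented by $\varepsilon\otimes\varepsilon$, to the acyclic complex $C_*(K)$ both preserve augmentations, so they are $\Gamma$-homotopic by (H2). Hence $\beta=\alpha_\Gamma\circ(1\otimes\varepsilon)_*$, and $(1\otimes\varepsilon)_*$ is an isomorphism by (ii).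
\end{proof}

\subsection{Stabilizers of labels}
An element $(u,v)\in\Gamma$ fixes the label $s$ if and only if $v=s^{-1}us$. So projection to the first factor maps the stabilizer $\Gamma_s$ isomorphically onto $H\cap sHs^{-1}$. If $(u,v)\in\Gamma_s$, then
\begin{equation}\label{eq:fix}
(u,v)\in\Gamma_{s'}\iff s'^{-1}us'=s^{-1}us\iff u\ \text{commutes with}\ s's^{-1}.
\end{equation}
Thus simplices with a single label have large stabilizers, and the stabilizers of all other simplices embed in centralizers of nontrivial elements. We treat the first kind separately. Let $\Delta_s=K(\{s\})$ and $T_0=\bigsqcup_{s\in\pi}\Delta_s$, the $\Gamma$-invariant subcomplex of simplices with a single label.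

\begin{lemma}\label{lem:T0}
$H^\Gamma_d(T_0)=0$ for $d>n$.
\end{lemma}

\begin{proof}
By Lemmas~\ref{lem:facts}(iii), (ii) and~\ref{lem:acyclic}, $H^\Gamma_d(T_0)=\bigoplus_{s\in\pi/\Gamma}H_d(\Gamma_s)$, and $\Gamma_s$ is isomorphic to a subgroup of $H$.
\end{proof}

From now on $\pi$ has cyclic centralizers and $n\ge2$.

\begin{remark}\label{rem:naive}
A dimension count inside $K_m$ gives only $m\ge2n-1$, which is $3$ for surfaces. Let $f'$ be as in Proposition~\ref{prop:vanish}. The quasi-isomorphism $1\otimes\varepsilon\colon P\otimes P\to P$ factors through $1\otimes f'$, so $H^\Gamma_{2n}(K_m)\to H_{2n}(\Gamma)$ is onto and $H^\Gamma_{2n}(K_m)\neq0$. The subcomplex $K_m\cap T_0$ is a disjoint union of $m$-simplices, so $H^\Gamma_d(K_m\cap T_0)=0$ for $d>n$, as in Lemma~\ref{lem:T0}. Attach the remaining simplices in order of dimension. By Lemma~\ref{lem:facts}(iii), each orbit $\Gamma\sigma$ of $r$-simplices contributes $H_{d-r}(\Gamma_\sigma)$ to the relative group in degree $d$, and this vanishes for $d>r+1$, since $\Gamma_\sigma$ is trivial or infinite cyclic by \eqref{eq:fix}. So $H^\Gamma_d(K_m)=0$ for $d>\max(n,m+1)$, whence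 $m+1\geq 2n$. The $m$-simplices with infinite cyclic stabilizer cost one degree. To recover it we group these simplices into subcomplexes of $K$ that are acyclic, so that only the stabilizers of the pieces matter and the dimensions of the simplices do not.
\end{remark}

\subsection{Cosets of centralizers}
By \eqref{eq:fix}, the labels fixed by an element $(u,v)\ne1$ of $\Gamma_s$ form the coset $C_\pi(u)s$. So the pieces are indexed by cosets of the members of $\mathcal M=\{C_\pi(c):1\neq c\in\pi\}$. The set $\mathcal M$ is nonempty, since $H_n(H)\neq0$ implies $\pi\ne1$. To split homology as a sum over the pieces we need to know how they intersect and what their stabilizers are.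

\begin{lemma}\label{lem:group}
Let $M\in\mathcal M$.
\begin{itemize}
\item[(a)] $M=C_\pi(y)$ for all $1\ne y\in M$. Distinct members of $\mathcal M$ intersect trivially.
\item[(b)] The normalizer $N_\pi(M)$ equals $M$.
\end{itemize}
\end{lemma}

\begin{proof}
Write $M=C_\pi(c)$. (a) Since $M$ is abelian, $M\subseteq C_\pi(y)$; in particular $c\in C_\pi(y)$. Since $C_\pi(y)$ is abelian too, $C_\pi(y)\subseteq C_\pi(c)=M$. If $1\ne y\in M\cap M'$, then $M=C_\pi(y)=M'$.

(b) Let $a\in N_\pi(M)$. Conjugation by $a$ is the identity or the inversion on $M\cong\mathbb Z$. In the first case $a\in C_\pi(c)=M$. In the second case $a^2$ centralizes $c$, so $a^2\in M$ and $a^2=a\,a^2a^{-1}=a^{-2}$. Then $a^4=1$, so $a=1$ as $\pi$ is torsion-free, and $1$ does not invert $M$. So the second case does not occur.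
\end{proof}

Let
\[
\mathcal C=\{Mx: M\in\mathcal M,\ x\in\pi\},\qquad T=\bigcup_{C\in\mathcal C}K(C).
\]
Every label lies in some $C\in\mathcal C$, so $T_0\subseteq T$. The set $\mathcal M$ is closed under conjugation and $uMxv^{-1}=(uMu^{-1})(uxv^{-1})$, so $\Gamma$ permutes $\mathcal C$ and $T$ is $\Gamma$-invariant.

\begin{lemma}\label{lem:free}
$\Gamma$ acts freely on the simplices of $K$ not in $T$.
\end{lemma}

\begin{proof}
Suppose that $(u,v)\ne1$ stabilizes a simplex with labels $s_0,\dots,s_r$. It fixes each $s_j$. From $v=s_0^{-1}us_0$ we get $u\ne1$, and by \eqref{eq:fix} all $s_j$ lie in $C_\pi(u)s_0\in\mathcal C$. So the simplex lies in $T$.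
\end{proof}

\begin{lemma}\label{lem:cosets}
Let $C=Mx\in\mathcal C$ and let $N_C\le\Gamma$ be the stabilizer of $C$.
\begin{itemize}
\item[(a)] If $C'\in\mathcal C$ and $C'\ne C$, then $C\cap C'$ has at most one element.
\item[(b)] $N_C$ is free abelian of rank at most $2$.
\item[(c)] For $s\in C$, the group $N_C\cap\Gamma_s$ is trivial or infinite cyclic.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $C'$ be a coset of $M'$ and let $y\ne y'$ lie in $C\cap C'$. Then $C=My$, $C'=M'y$ and $1\ne y'y^{-1}\in M\cap M'$. By Lemma~\ref{lem:group}(a), $M=M'$, so $C=C'$.

(b) We have $CC^{-1}=M$ and $C^{-1}C=x^{-1}Mx\in\mathcal M$. If $uCv^{-1}=C$, then $uMu^{-1}=(uCv^{-1})(uCv^{-1})^{-1}=M$ and $v(x^{-1}Mx)v^{-1}=(uCv^{-1})^{-1}(uCv^{-1})=x^{-1}Mx$. By Lemma~\ref{lem:group}(b), $N_C\le M\times x^{-1}Mx\cong\mathbb Z^2$.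

(c) Projection to the first factor is injective on $\Gamma_s$ and maps $N_C$ into $M\cong\mathbb Z$.
\end{proof}

\begin{lemma}\label{lem:TT0}
$H^\Gamma_d(T,T_0)=0$ for $d\ge3$.
\end{lemma}

\begin{proof}
A simplex of $T$ not in $T_0$ has at least two labels, so by Lemma~\ref{lem:cosets}(a) it lies in $K(C)$ for exactly one $C$, and its faces lie in the same $K(C)$. With $B_C=K(C)\cap T_0=\bigsqcup_{s\in C}\Delta_s$ this gives a decomposition of chain complexes
\[
C_*(T,T_0)=\bigoplus_{C\in\mathcal C}C_*(K(C),B_C)
\]
whose summands are permuted by $\Gamma$. By Lemma~\ref{lem:facts}(iii), $H^\Gamma_d(T,T_0)$ is a direct sum of groups $H^{N_C}_d(K(C),B_C)$. As $K(C)$ and the $\Delta_s$ are acyclic, Lemma~\ref{lem:facts}(i)--(iii) give an exact sequence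
\[
H_d(N_C)\longrightarrow H^{N_C}_d(K(C),B_C)\longrightarrow\bigoplus_{s\in C/N_C}H_{d-1}(N_C\cap\Gamma_s).
\]
For $d\ge3$ the left term vanishes by Lemma~\ref{lem:cosets}(b), and the right term by Lemma~\ref{lem:cosets}(c) because $d-1\geq2$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:injective}]
Since $n\ge2$, we have $2n>n$ and $2n\ge3$. By Lemmas~\ref{lem:T0} and~\ref{lem:TT0}, the outer terms of the exact sequence $H^\Gamma_{2n}(T_0)\to H^\Gamma_{2n}(T)\to H^\Gamma_{2n}(T,T_0)$ vanish, so $H^\Gamma_{2n}(T)=0$. Lemmas~\ref{lem:free} and~\ref{lem:criterion} show that $\alpha_\Gamma$ is injective in degree $2n$.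
\end{proof}

This completes the proof of Theorem~\ref{thm:core}, and with it of Theorems~\ref{thm:surface} and~\ref{thm:hyperbolic}.

\section{A consequence, and the role of the hypotheses}\label{sec:hypotheses}

\subsection*{Non-orientable surfaces}
For $g\ge2$ and $q\colon\Sigma_g\to N_{g+1}$, Theorem~\ref{thm:core}, Lemma~\ref{lem:comparison} and Farber's bound give $4\le\mathsf{secat}(E_q)\le\mathsf{TC}(N_{g+1})\le 4$. This reproves $\mathsf{TC}(N_{g+1})=4$, which was not used above.

\subsection*{The dimension}
The group $\mathbb Z$ is hyperbolic and has cyclic centralizers, but $\mathsf{TC}(S^1)\le1<2$ by Example~\ref{ex:circle}. So Theorems~\ref{thm:hyperbolic} and~\ref{thm:core} fail for $n=1$. In this case $\mathcal C=\{\pi\}$, $T=K$ and $N_C=\Gamma=\mathbb Z^2$, so $H^\Gamma_2(T)\neq0$; the degree $2n=2$ lies outside the range of Lemma~\ref{lem:TT0}.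

\subsection*{Hyperbolicity}
The torus is aspherical, and $\mathsf{TC}^{C_2,\infty}(\Sigma_1)=2<4$ for the antipodal involution. The proof breaks at Lemma~\ref{lem:group}, since centralizers in $\pi_1(N_2)=\langle a,b\mid bab^{-1}=a^{-1}\rangle$ need not be cyclic: $b^2$ commutes with $a$ and $b$, so its centralizer is the whole non-abelian group.

\subsection*{Freeness}
Let $g\ge2$ and place $\Sigma_g$ in $\mathbb R^3$ in the standard way, invariant under the reflection $x_3\mapsto-x_3$ and with upper half $D=\Sigma_g\cap\{x_3\ge0\}$ a disk with $g$ holes. Let $G$ be the group of order two generated by the reflection. The map $r(x_1,x_2,x_3)=(x_1,x_2,|x_3|)$ from $\Sigma_g$ to $D$ is continuous and $r(x)\in Gx$. If $\sigma\colon U\to D^I$ is a local section of $D^I\to D\times D$ over an open set $U$, then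
\[
(x,y)\longmapsto\bigl(\mathrm{const}_x,\ \sigma(r(x),r(y)),\ \mathrm{const}_y\bigr)
\]
is a local section of $p_3$ over $(r\times r)^{-1}(U)$. Hence $\mathsf{TC}^{G,\infty}(\Sigma_g)\le\mathsf{TC}(D)$. The surface $D$ deformation retracts onto a finite connected graph $L$. Moving the first point into $L$ along the deformation, following a rule for $L$, and returning to the second point along the reversed deformation shows $\mathsf{TC}(D)\le\mathsf{TC}(L)\le 2$. So $\mathsf{TC}^{G,\infty}(\Sigma_g)\le2$, while $\mathsf{TC}(\Sigma_g)=4$ by Theorem~\ref{thm:surface} for the trivial group. Freeness is what makes the orbit map a covering, so that Theorem~\ref{thm:core} applies to it.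

\begin{thebibliography}{9}

\bibitem{BH}
Bridson and Haefliger, \emph{Metric Spaces of Non-Positive Curvature}.

\bibitem{Grant}
Mark Grant, \emph{Equivariant topological complexities}, arXiv:2402.01540 (2024).

\end{thebibliography}
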